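# Flat pullback and numerical equivalence on singular varieties

Throughout, a variety is irreducible and reduced, $X$ and $Y$ are complex projective varieties, possibly singular, and $n=\dim X$. All Chow groups and Grothendieck groups have real coefficients. We write $CH_{\le m}=\bigoplus_{j\le m}CH_j$, and $CH_j=0$ for $j<0$.

## 1. A smooth base: cycles are Chern operators

A vector bundle $E$ on $X$ gives operators $c_i(E)\cap-\colon CH_m(X)\to CH_{m-i}(X)$. They are linear and commute with each other, so polynomials in them act as well.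

**Definition (Chern polynomial).** A *Chern polynomial of weight $p$ on $X$* is a homogeneous real polynomial of weight $p$ in Chern classes of vector bundles on $X$, where $c_i(E)$ has weight $i$. For $p=0$ it is a real number. It sends $CH_m(X)$ to $CH_{m-p}(X)$. In particular, weight $p>n$ acts as zero.

**Definition (numerical equivalence).** Following Fulton, *Intersection Theory*, §19, a class $Z\in CH_k(X)$ is *numerically trivial*, written $Z\equiv0$, if $\deg(P\cap Z)=0$ for every Chern polynomial $P$ of weight $k$ on $X$. The *numerical group* is $N_k(X)=CH_k(X)/\equiv$. It is a finite-dimensional real vector space.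

Two small cases. For $k=0$ the polynomials $P$ are real numbers, so $Z\equiv0$ means $\deg Z=0$, and $N_0(X)=\mathbb R$. For $k=n$ we have $CH_n(X)=\mathbb R[X]$ and $\deg(c_1(L)^n\cap[X])>0$ for $L$ ample, so $N_n(X)=\mathbb R$.

Let $f\colon Y\to X$ be flat of relative dimension $d$. For each subvariety $V\subset X$ the scheme $f^{-1}(V)$ is empty or of pure dimension $\dim V+d$. The flat pullback $f^*\colon CH_k(X)\to CH_{k+d}(Y)$ is given by $f^*[V]=[f^{-1}(V)]$, the fundamental cycle of a scheme: each component is counted with the length of its local ring. In particular $f^*[X]=[Y]$. We use freely that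

* $f^*(c_i(E)\cap z)=c_i(f^*E)\cap f^*z$,
* $f_*(c_i(f^*E)\cap y)=c_i(E)\cap f_*y$ (projection formula; $f$ is proper),
* $\deg f_*y=\deg y$ for $y\in CH_0(Y)$.

The question, which comes from Ashima Bansal, Indranil Biswas, Souradeep Majumder, "Positive Cones of the Projectivization of a parabolic vector bundle and Their Products over a Curve", arXiv:2506.17594 (2025), is this: **does $Z\equiv0$ on $X$ imply $f^*Z\equiv0$ on $Y$?** The difficulty is that $f^*Z$ must be tested against all bundles on $Y$, and most of these have nothing to do with $X$, while the hypothesis only concerns bundles on $X$.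

When $X$ is smooth the answer is quick. The textbook fact behind it is:

> (S) If $X$ is smooth, every $z\in CH_k(X)$ has the form $z=R\cap[X]$ with $R$ a Chern polynomial of weight $n-k$.

(We derive (S) from Riemann–Roch in Section 4.)

**Smooth case.** *Let $X$ be smooth and $f\colon Y\to X$ flat of relative dimension $d$. For each Chern polynomial $P$ of weight $p$ on $Y$ there is a Chern polynomial $Q$ of weight $p-d$ on $X$ ($Q=0$ if $p<d$) with $f_*(P\cap f^*z)=Q\cap z$ for all $k$ and all $z\in CH_k(X)$.*

*Proof.* The class $f_*(P\cap[Y])$ lies in $CH_{n+d-p}(X)$. By (S) it equals $Q\cap[X]$ with $Q$ of weight $p-d$; if $p<d$ the group is zero and $Q=0$. Now let $z\in CH_k(X)$ and use (S) again to write $z=R\cap[X]$. Then $f^*z=f^*R\cap[Y]$. Operators commute, and the projection formula gives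
$$f_*(P\cap f^*z)=f_*\big(f^*R\cap(P\cap[Y])\big)=R\cap f_*(P\cap[Y])=R\cap Q\cap[X]=Q\cap(R\cap[X])=Q\cap z.\qquad\square$$

This settles the question for smooth $X$. If $Z\equiv0$ in $CH_k(X)$ and $P$ has weight $k+d$ on $Y$, then $\deg(P\cap f^*Z)=\deg f_*(P\cap f^*Z)=\deg(Q\cap Z)=0$, because $Q$ has weight $k$.

What changes when $X$ is singular? The proof used (S) twice: once to produce $Q$, and once to carry an arbitrary $z$ back to $[X]$.

## 2. A plane in a quadric cone that is not a Chern class

Fact (S) fails on singular varieties, even with real coefficients. Let $X\subset\mathbb P^4$ be the threefold $xw=yz$, the cone with vertex $v=(0:0:0:0:1)$ over the smooth quadric $Q_0=X\cap\{u=0\}\cong\mathbb P^1\times\mathbb P^1$. Choose lines $M_1=\{a\}\times\mathbb P^1$ and $M_2=\mathbb P^1\times\{b\}$ in $Q_0$, and let $\Pi_1,\Pi_2\cong\mathbb P^2$ be the cones over them. We claim that $[\Pi_1]\in CH_2(X)$ is not $R\cap[X]$ for any Chern polynomial $R$ of weight $1$.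

Suppose it is. The line $\ell$ joining $v$ to $(a,b)$ lies in both planes. In $\Pi_s\cong\mathbb P^2$ we have $[M_s]=[\ell]$, so
$$\deg(R\cap[M_1])=\deg(R\cap[\ell])=\deg(R\cap[M_2]).\tag{1}$$
Now let $i\colon Q_0\to X$ be the inclusion of this Cartier divisor. Its Gysin pullback commutes with Chern classes and sends $[X]$ to $[Q_0]$ and $[\Pi_1]$ to $[\Pi_1\cap\{u=0\}]=[M_1]$. Hence $i^*R\cap[Q_0]=[M_1]$. Since $i^*R$ is a real combination of first Chern classes on the smooth surface $Q_0$, we get $\deg(i^*R\cap[M_s])=(M_1\cdot M_s)$, which is $0$ for $s=1$ and $1$ for $s=2$. By the projection formula these numbers are the two outer terms of (1), a contradiction.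

So the smooth argument stops at the line "write $z=R\cap[X]$". A cycle class on a singular $X$ neither comes from an operator nor acts as one. The assignment $z\mapsto f_*(P\cap f^*z)$ is still a perfectly good operator on $CH_*(X)$, but $Z\equiv0$ gives no information about an operator unless it is a Chern polynomial. We must produce $Q$ from *bundles* on $X$, without passing through cycles.

## 3. Chern numbers of fibers, and what to prove

The case $k=0$ shows how to get bundles on $X$. If $Z=\sum a_i[x_i]$ with $\sum a_i=0$, then $f^*Z=\sum a_i[Y_{x_i}]$. So the claim is that, for $P$ of weight $d$ on $Y$, the number $\deg(P\cap[Y_x])$ does not depend on the closed point $x\in X$. Grant for a moment that there is a virtual bundle $\eta$ on $Y$ whose Chern character is *exactly* $P$, and use the Riemann–Roch map $\tau_Y$ recalled in the next section. Since $\tau_Y(\mathcal O_{Y_x})=[Y_x]+(\text{lower dimension})$ and $P$, of weight $d$, kills everything of dimension $<d$,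
$$\deg(P\cap[Y_x])=\deg\big(\mathrm{ch}(\eta)\cap\tau_Y(\mathcal O_{Y_x})\big)=\chi(Y_x,\eta|_{Y_x}),$$
and Euler characteristics are constant in flat families over the connected $X$. Smoothness of $X$ plays no role. The reason behind this constancy is that, after twisting, $f_*E$ is a vector bundle on $X$ with fibers $H^0(Y_x,E|_{Y_x})$. For general $k$ we keep this bundle itself and not just its rank.

Here is what will be proved. The answer to the question is **yes**.

**Theorem A.** Let $f\colon Y\to X$ be flat of relative dimension $d$. For every Chern polynomial $P$ of weight $p$ on $Y$ there is a Chern polynomial $Q$ of weight $p-d$ on $X$ ($Q=0$ if $p<d$) such that for all $k$ and all $z\in CH_k(X)$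
$$f_*(P\cap f^*z)=Q\cap z\quad\text{in }CH_{k+d-p}(X).\tag{2}$$

**Corollary.** If $Z\in CH_k(X)$ and $Z\equiv0$, then $f^*Z\equiv0$. So $f^*$ induces a linear map $N_k(X)\to N_{k+d}(Y)$.

*Proof from Theorem A.* Let $P$ have weight $k+d$ on $Y$. Then $\deg(P\cap f^*Z)=\deg f_*(P\cap f^*Z)=\deg(Q\cap Z)=0$, since $Q$ has weight $k$. $\square$

**Theorem B (converse).** In the situation of Theorem A, $Z\equiv0\iff f^*Z\equiv0$. Thus $f^*\colon N_k(X)\to N_{k+d}(Y)$ is well defined and injective.

**Theorem C.** Let $f\colon Y\to X$ be a morphism of finite Tor-dimension between projective varieties. Put $\varphi_f=\tau_Y\circ Lf^*\circ\tau_X^{-1}\colon CH_*(X)\to CH_*(Y)$, with $\tau$ the Riemann–Roch isomorphism of Section 4. Each component $\varphi_f^{(e)}\colon CH_k(X)\to CH_{k+e}(Y)$ descends to $N_k(X)\to N_{k+e}(Y)$. In particular, if $f$ is l.c.i. of codimension $-d$, the Gysin pullback $f^!\colon CH_k(X)\to CH_{k+d}(Y)$ descends to numerical groups.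

**Proposition D.** For $\alpha\in K_0(X)$: $\chi(X,E\otimes\alpha)=0$ for all vector bundles $E$ if and only if every component $\tau_X(\alpha)_k$ is $\equiv0$. Hence $\tau_X$ induces an isomorphism from $K_0(X)$ modulo the radical of $\chi$ onto $\bigoplus_kN_k(X)$.

Three things are needed for Theorem A: an $\eta$ with $\mathrm{ch}(\eta)=P$ (Section 5), the pushforward of $\eta$ as a bundle class (Section 6), and control of the leading term of $\tau$ (Section 7).

## 4. Riemann–Roch on singular projective schemes

Let $K^0$ and $K_0$ be the Grothendieck groups of vector bundles and of coherent sheaves, tensored with $\mathbb R$. Tensor product makes $K^0(X)$ a commutative ring and $K_0(X)$ a module over it. For $f$ proper, $f_*[G]=\sum(-1)^i[R^if_*G]$ on $K_0$. For $f$ flat, $f^*$ is exact, so $f^*[F]=[f^*F]$ is well defined on $K_0$. The Chern character $\mathrm{ch}=\sum_i\mathrm{ch}_i$ on $K^0$ is additive and multiplicative, and $\mathrm{ch}_i$ takes values in Chern polynomials of weight $i$, viewed as operators on $CH_*$.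

**Riemann–Roch** (Fulton, *Intersection Theory*, Thms. 18.2, 18.3, Cor. 18.3.2). For projective schemes $X$ there are homomorphisms $\tau_X\colon K_0(X)\to CH_*(X)$, which are isomorphisms, such that:

* (R1) $\tau_Xf_*=f_*\tau_Y$ for $f\colon Y\to X$ proper.
* (R2) $\tau_X(\beta\otimes\alpha)=\mathrm{ch}(\beta)\cap\tau_X(\alpha)$ for $\beta\in K^0(X)$, $\alpha\in K_0(X)$.
* (R3) $\tau_X(\mathcal O_V)=[V]+{}$(terms of dimension $<\dim V$) for subvarieties $V\subset X$.
* (R4) $\tau_Y(Lf^*\alpha)=\mathrm{td}(T_f)\cap f^!\tau_X(\alpha)$ for $f\colon Y\to X$ l.c.i.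

For the point, (R3) says that $\tau_{\mathrm{pt}}\colon\mathbb R\to\mathbb R$ is the identity, so (R1) for $X\to\mathrm{pt}$ reads $\chi(X,\alpha)=\deg\tau_X(\alpha)$, where $\deg$ means the degree of the component in $CH_0$.

*Example.* Let $C$ be a nodal plane cubic with node $x$ and normalization $\nu\colon\mathbb P^1\to C$. Pushforward $CH_0(\mathbb P^1)\to CH_0(C)$ is onto, so $CH_0(C)=\mathbb R[x]$ by degree. Since $\chi(\mathcal O_C)=0$, we get $\tau_C(\mathcal O_C)=[C]$. On $\mathbb P^1$, $\tau(\mathcal O)=[\mathbb P^1]+[\mathrm{pt}]$, so (R1) predicts $\tau_C(\nu_*\mathcal O)=[C]+[x]$. This agrees with the exact sequence $0\to\mathcal O_C\to\nu_*\mathcal O\to k(x)\to0$.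

*Derivation of (S).* Let $X$ be smooth. Every coherent sheaf on $X$ has a finite resolution by bundles, so $[\mathcal O_V]=\beta\otimes[\mathcal O_X]$ for some $\beta\in K^0(X)$, where $V$ is a subvariety of dimension $k$. By (R4) for $X\to\mathrm{pt}$, $\tau_X(\mathcal O_X)=\mathrm{td}(T_X)\cap[X]$. By (R2), $\tau_X(\mathcal O_V)=\mathrm{ch}(\beta)\,\mathrm{td}(T_X)\cap[X]$. Its component in dimension $k$ is $[V]$ by (R3), and it is also $R\cap[X]$ with $R$ the weight $n-k$ part of $\mathrm{ch}(\beta)\,\mathrm{td}(T_X)$.

Apart from this derivation, (R4) is used only for the last sentence of Theorem C. That $\tau$ is an isomorphism is used only for Theorem C and Proposition D.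

## 5. Every Chern polynomial is a Chern character

We want $\eta$ with $\mathrm{ch}(\eta)=P$ and nothing else in any other weight. The tool is a family of operations on bundles that scale $\mathrm{ch}_i$ by different factors for different $i$.

**Lemma 1.** Let $P$ be a Chern polynomial of weight $p$ on $Y$. There is $\eta\in K^0(Y)$ with $\mathrm{ch}(\eta)=P$ as operators on $CH_*(Y)$.

*Proof.* Let $D=\dim Y$. Operators of weight $>D$ vanish on $CH_*(Y)$.

**Step 1: reduce to monomials in the $\mathrm{ch}_i$.** Up to the factor $i!$, the class $\mathrm{ch}_i(E)$ is the $i$-th power sum of the Chern roots. By Newton's formulas $c_i(E)$ is a rational polynomial, homogeneous of weight $i$, in $\mathrm{ch}_1(E),\dots,\mathrm{ch}_i(E)$. So $P$ is a real linear combination of products $\prod_{s=1}^r\mathrm{ch}_{i_s}(E_s)$ with $i_s\ge1$ and $\sum i_s=p$. Since $\mathrm{ch}$ is additive, we may assume $P$ is one such product. If $r=0$, take $\eta=[\mathcal O_Y]$. If some $i_s>D$, then $P$ acts as $0$ and $\eta=0$ works. So let $1\le i_s\le D$ for all $s$.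

**Step 2: operations that scale $\mathrm{ch}_i$ by $j^i$.** Let $\psi^j(E)\in K^0(Y)$ be the $j$-th Newton polynomial, which expresses the power sum $\sum t_a^j$ in the elementary symmetric functions $e_i$, evaluated at $e_i=[\Lambda^iE]$. For instance $\psi^1E=E$ and $\psi^2E=E\otimes E-2\Lambda^2E$. We claim
$$\mathrm{ch}_i(\psi^jE)=j^i\,\mathrm{ch}_i(E).\tag{3}$$
Let $\pi$ be the projection of the flag bundle of $E$. Its pullback is injective on Chow groups and commutes with Chern operators, so we may check (3) after pulling back. There $E$ has a filtration with line bundle quotients $L_a$. Then $\Lambda^iE$ has a filtration whose quotients are the products of $i$ of the $L_a$ with distinct indices, so $[\Lambda^iE]=e_i(L_1,L_2,\dots)$ and $\psi^jE=\sum_a[L_a^j]$. Hence $\mathrm{ch}_i(\psi^jE)=\sum_a(j\,c_1(L_a))^i/i!=j^i\,\mathrm{ch}_i(E)$.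

**Step 3: isolate one weight.** The Vandermonde matrix $(j^l)$ with $0\le l\le D$ and $1\le j\le D+1$ is invertible. So for each $0\le i\le D$ there are reals $b^{(i)}_j$ with $\sum_jb^{(i)}_jj^l=\delta_{il}$ for $0\le l\le D$. Put $\varepsilon_i(E)=\sum_jb^{(i)}_j\psi^j(E)$. By (3),
$$\mathrm{ch}(\varepsilon_i(E))=\sum_{l\le D}\Big(\sum_jb_j^{(i)}j^l\Big)\mathrm{ch}_l(E)=\mathrm{ch}_i(E),$$
because weights $l>D$ act as zero.

**Step 4: multiply.** Since $\mathrm{ch}$ is multiplicative, $\eta=\bigotimes_s\varepsilon_{i_s}(E_s)$ has $\mathrm{ch}(\eta)=\prod_s\mathrm{ch}_{i_s}(E_s)=P$. $\square$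

*Example.* Let $Y$ be a curve and $P=c_1(E)$ with $\operatorname{rk}E=r$. Here $D=1$, $b_1=-1$, $b_2=1$, and $\eta=\psi^2E-E=E\otimes E-2\Lambda^2E-E$. Check: the rank is $r^2-r(r-1)-r=0$, and the first Chern class is $\big(2r-2(r-1)-1\big)c_1(E)=c_1(E)$.

## 6. Pushing bundles forward along a flat morphism

**Definition ($f$-acyclic).** For a morphism $f\colon Y\to X$, a vector bundle $E$ on $Y$ is *$f$-acyclic* if $R^if_*E=0$ for all $i>0$.

*Example.* For $\mathbb P^1\to\mathrm{pt}$ the bundle $\mathcal O(m)$ is acyclic exactly when $m\ge-1$. The bundle $\mathcal O(-2)$ is not acyclic, but $0\to\mathcal O(-2)\to\mathcal O(-1)^2\to\mathcal O\to0$ gives $[\mathcal O(-2)]=2[\mathcal O(-1)]-[\mathcal O]$, a combination of acyclic classes. Part (a) below does this in general.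

Fix a very ample $L$ on $Y$. It is relatively very ample for $f$: if $Y\subset\mathbb P^M$ is the embedding by $L$, then $Y\to X\times\mathbb P^M$ is a closed embedding pulling $\mathcal O(1)$ back to $L$. Hence for every bundle $E$ on $Y$ the bundle $E\otimes L^m$ is $f$-acyclic for $m\gg0$ (Hartshorne, *Algebraic Geometry*, Thm. III.8.8).

**Lemma 2.** Let $f\colon Y\to X$ be a morphism of projective varieties.

(a) $K^0(Y)$ is spanned by classes of $f$-acyclic vector bundles.

(b) If $f$ is flat and $E$ is $f$-acyclic, then $f_*E$ is locally free. Moreover, for every coherent $F$ on $X$: $R^if_*(E\otimes f^*F)=0$ for $i>0$, and the natural map $f_*E\otimes F\to f_*(E\otimes f^*F)$ is an isomorphism.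

(c) If $f$ is flat, then for each $\eta\in K^0(Y)$ there is $\eta'\in K^0(X)$ with $f_*(\eta\otimes f^*\alpha)=\eta'\otimes\alpha$ for all $\alpha\in K_0(X)$.

*Proof of (a): embed $E$ in an acyclic bundle and shift degrees.* Given $E$, choose $m\ge1$ with $E\otimes L^m$ $f$-acyclic. Since $L^m$ is globally generated there is a surjection $\mathcal O_Y^N\to L^m$. Its dual embeds $L^{-m}$ in $\mathcal O_Y^N$ with locally free cokernel. Tensoring with $E\otimes L^m$ gives an exact sequence of bundles
$$0\to E\to(E\otimes L^m)^N\to E'\to0.$$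
The middle term is acyclic, so the long exact sequence gives $R^if_*E'\cong R^{i+1}f_*E$ for $i\ge1$. Suppose $R^if_*E=0$ for all $i>a$, where $a\ge1$. Then $R^if_*E'=0$ for all $i>a-1$, and $[E]=N[E\otimes L^m]-[E']$. Since $R^if_*E=0$ for $i>\dim Y$, such an $a$ exists for every $E$. Induction on $a$ expresses $[E]$ through acyclic bundles, the case $a=0$ being that $E$ itself is acyclic.

*Proof of (b): show that $M\mapsto H^0(Y,E\otimes f^*M)$ is exact.* The natural map is defined globally and all assertions are local on $X$, so replace $X$ by an affine open $\operatorname{Spec}A$ and $Y$ by its preimage. For a finitely generated $A$-module $M$ put $T^i(M)=H^i(Y,E\otimes f^*M)$. Since $f$ is flat and $E$ is locally free, a short exact sequence of modules gives a long exact sequence of the $T^i$. By acyclicity, $T^i(A^r)=0$ for $i\ge1$.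

We show $T^i(M)=0$ for all $i\ge1$ and all $M$ by descending induction on $i$. It holds for $i>\dim Y$. Suppose $T^{i+1}=0$ with $i\ge1$, and take $0\to K\to A^r\to M\to0$, where $K$ is finitely generated because $A$ is noetherian. In
$$T^i(A^r)\to T^i(M)\to T^{i+1}(K)$$
both outer terms vanish, so $T^i(M)=0$. This is the vanishing of $R^if_*(E\otimes f^*F)$ for $i>0$.

Hence $T^0$ is exact. The natural map $T^0(A)\otimes M\to T^0(M)$ is an isomorphism for $M=A^r$. Both sides are right exact in $M$, so applying them to a finite presentation $A^s\to A^r\to M\to0$ and using the five lemma shows that it is an isomorphism for every finitely generated $M$. Thus $T^0(A)\otimes-$ is exact on finitely generated modules, so $T^0(A)$ is flat. It is finitely generated because $f$ is proper. A finitely generated flat module over a noetherian ring is projective, so $f_*E$ is locally free.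

*Proof of (c).* By (a) write $\eta=\sum_\nu c_\nu[E_\nu]$ with $E_\nu$ acyclic, and put $\eta'=\sum_\nu c_\nu[f_*E_\nu]$. By (b), for each coherent $F$,
$$f_*[E_\nu\otimes f^*F]=[f_*(E_\nu\otimes f^*F)]=[f_*E_\nu]\otimes[F].$$
Both sides of the assertion are linear in $\eta$ and $\alpha$. $\square$

## 7. The leading term of $\tau$

Riemann–Roch speaks about sheaves and flat pullback about cycles. To pass between them we need to know $\tau$ up to lower dimension. Let $F_mK_0(X)$ be the span of classes of coherent sheaves with support of dimension $\le m$, so $F_{-1}K_0(X)=0$.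

**Lemma 3.** Let $X$ be a projective variety.

(a) $\tau_X(F_mK_0(X))\subset CH_{\le m}(X)$.

(b) If $G$ is coherent with $\dim\operatorname{Supp}G\le m$, then $\tau_X(G)=\sum_V\operatorname{length}(G_V)[V]+{}$(terms of dimension $<m$). The sum is over the $m$-dimensional subvarieties $V$, and $G_V$ is the stalk at the generic point of $V$.

(c) Let $f\colon Y\to X$ be flat of relative dimension $d$ with $Y$ a projective variety. For $z\in CH_k(X)$ there is $\alpha\in K_0(X)$ with $\tau_X(\alpha)=z$ and $\tau_Y(f^*\alpha)=f^*z+{}$(terms of dimension $<k+d$).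

*Proof of (a): reduce to the support.* Let $G$ have support $W$ with $\dim W\le m$, and let $I$ be the ideal sheaf of $W_{red}$. Some power of $I$ kills $G$, and the quotients of the filtration by the $I^jG$ are pushed forward from $i\colon W_{red}\hookrightarrow X$. By (R1), $\tau_X(G)\in i_*CH_*(W_{red})$, and $CH_j(W_{red})=0$ for $j>m$.

*Proof of (b): peel off one copy of $\mathcal O_V$ at a time.* Induct on $\ell(G)=\sum_V\operatorname{length}(G_V)$. This is finite: only the $m$-dimensional components $V$ of $\operatorname{Supp}G$ contribute, and there the stalk has finite length. If $\ell(G)=0$, then $\dim\operatorname{Supp}G\le m-1$ and (a) applies. Otherwise let $V$ be an $m$-dimensional component of $\operatorname{Supp}G$, with ideal sheaf $I_V$.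

**Step 1: find $\mathcal O_V$ inside $G$ on an open set.** The stalk $G_V$ is a nonzero module of finite length over the local ring $\mathcal O_{X,V}$, so it contains a nonzero element killed by the maximal ideal, which is the stalk of $I_V$. Extend it to a section $s$ of $G$ over an affine open $U$ meeting $V$. Since $I_V$ is finitely generated, after shrinking $U$ we have $I_Vs=0$. Then $\mathcal O_Us$ is the quotient of $\mathcal O_{V\cap U}$ by an ideal of the domain $\mathcal O(V\cap U)$. This ideal is zero at the generic point of $V$, since otherwise it would be the whole function field there and $s$ would vanish at that point. An ideal of a domain that becomes zero in the fraction field is zero. Hence $\mathcal O_Us\cong\mathcal O_{V\cap U}$.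

**Step 2: extend to a subsheaf of $G$.** Extend $\mathcal O_Us$ to a coherent subsheaf of $G$, and let $G''$ be the subsheaf of that extension killed by $I_V$. Since $I_Vs=0$, nothing is lost over $U$: $G''$ is a sheaf on $V$ with $G''|_U=\mathcal O_Us\cong\mathcal O_V|_U$.

**Step 3: compare $G''$ with $\mathcal O_V$.** The isomorphism over $U$ need not extend, so we use its graph. Let $\Gamma\subset G''\oplus\mathcal O_V$ be a coherent subsheaf extending the graph. Both projections $\Gamma\to G''$ and $\Gamma\to\mathcal O_V$ are isomorphisms over $U$, so their kernels and cokernels are supported in $V\setminus U$, which has dimension $<m$. Thus $[G'']$ and $[\mathcal O_V]$ both agree with $[\Gamma]$ modulo $F_{m-1}K_0(X)$. By (R3) and (a), $\tau_X(G'')=[V]+(\text{dimension}<m)$.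

**Step 4: conclude.** We have $\operatorname{length}(G''_V)=1$ and $G''_{V'}=0$ for other $m$-dimensional $V'$, so $\ell(G/G'')=\ell(G)-1$. Since $\tau_X$ and lengths are additive, the induction hypothesis for $G/G''$ gives the formula for $G$.

*Proof of (c).* **Step 1: lift cycles with control of dimension.** Every $w\in CH_{\le m}(X)$ equals $\tau_X(\beta)$ for some $\beta\in F_mK_0(X)$. Induct on $m$, starting from $m=-1$, where $w=0$. If the $m$-dimensional part of $w$ is $\sum b_i[W_i]$, then by (R3) $w-\tau_X(\sum b_i[\mathcal O_{W_i}])\in CH_{\le m-1}(X)$, which is $\tau_X$ of an element of $F_{m-1}K_0(X)$ by induction.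

**Step 2: choose $\alpha$.** Write $z=\sum a_i[V_i]$ with $\dim V_i=k$. By (R3), $z-\tau_X(\sum a_i[\mathcal O_{V_i}])\in CH_{\le k-1}(X)$, so by Step 1 it equals $\tau_X(\beta)$ with $\beta\in F_{k-1}K_0(X)$. Put $\alpha=\sum a_i[\mathcal O_{V_i}]+\beta$. Then $\tau_X(\alpha)=z$.

**Step 3: pull back.** We have $f^*\mathcal O_{V_i}=\mathcal O_{f^{-1}(V_i)}$, whose support has dimension at most $k+d$. By (b) with $m=k+d$,
$$\tau_Y(\mathcal O_{f^{-1}(V_i)})=[f^{-1}(V_i)]+(\dim<k+d)=f^*[V_i]+(\dim<k+d),$$
because the lengths in (b) are exactly the multiplicities of the fundamental cycle. A sheaf supported in dimension $\le k-1$ pulls back to one supported in dimension $\le k-1+d$, so $f^*\beta\in F_{k+d-1}K_0(Y)$, and by (a) $\tau_Y(f^*\beta)$ has only terms of dimension $<k+d$. Adding up gives (c). $\square$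

## 8. Proof of Theorem A

Choose $\eta\in K^0(Y)$ with $\mathrm{ch}(\eta)=P$ by Lemma 1, and $\eta'\in K^0(X)$ for this $\eta$ by Lemma 2(c). Both are fixed before any cycle is chosen. Now let $z\in CH_k(X)$ and take $\alpha$ from Lemma 3(c).

**Step 1: carry $\eta$ down to $X$.** Use in turn (R2) on $Y$, (R1), Lemma 2(c) and (R2) on $X$:
$$f_*\big(P\cap\tau_Y(f^*\alpha)\big)=f_*\tau_Y(\eta\otimes f^*\alpha)=\tau_Xf_*(\eta\otimes f^*\alpha)=\tau_X(\eta'\otimes\alpha)=\mathrm{ch}(\eta')\cap z.\tag{4}$$

**Step 2: read off one dimension.** Compare components of (4) in $CH_{k+d-p}(X)$. On the left, $P$ lowers dimension by exactly $p$, so only the component of $\tau_Y(f^*\alpha)$ in dimension $k+d$ contributes. By Lemma 3(c) that component is $f^*z$, and the contribution is $f_*(P\cap f^*z)$. On the right, $\mathrm{ch}_q(\eta')\cap z$ lies in $CH_{k-q}(X)$, so the component is the one with $q=p-d$, and it is zero if $p<d$. Hence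
$$f_*(P\cap f^*z)=\mathrm{ch}_{p-d}(\eta')\cap z .$$
So $Q=\mathrm{ch}_{p-d}(\eta')$ works. It is a real polynomial of weight $p-d$ in Chern classes of bundles on $X$, and it depends only on $P$ and $f$. For $p=d$ it is the rank of $\eta'$, a constant because $X$ is connected. $\square$

With the Corollary of Section 3, flat pullbacks descend to numerical groups.

*A check by hand.* Let $T$ be a smooth projective curve, $Y=X\times T$ with projections $f$ to $X$ and $q$ to $T$, and $P=c_1(q^*M)$ with $\deg M=\delta$. If $M=\mathcal O_T(\sum n_it_i)$, then $P\cap[V\times T]=\sum n_i[V\times t_i]$, so $f_*(P\cap f^*z)=\delta z$ and $Q=\delta$. Now with bundles. Write $M=M_1\otimes M_0^{-1}$ with both degrees so large that $H^1(T,M_s)=0$, and let $\eta=[q^*M_1]-[q^*M_0]$. A product of two first Chern classes pulled back from $T$ acts as zero: the second one, for a point $t\in T$, produces a cycle supported on $X\times t$, where every line bundle pulled back from $T$ is trivial. So $\mathrm{ch}(\eta)=c_1(q^*M_1)-c_1(q^*M_0)=P$. Also $f_*q^*M_s=H^0(T,M_s)\otimes\mathcal O_X$,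 so $\eta'=(\chi(M_1)-\chi(M_0))[\mathcal O_X]=\delta[\mathcal O_X]$, and $\mathrm{ch}_0(\eta')=\delta$, as it should be.

*Which part of Lemma 1 matters here.* If $\mathrm{ch}(\eta)$ also had terms of weight $>p$, they would send $\tau_Y(f^*\alpha)$, which has dimension at most $k+d$, into dimension $<k+d-p$, and Step 2 would not see them. Terms of weight $<p$ would meet the unknown lower terms of $\tau_Y(f^*\alpha)$; these are the ones that must be absent. Theorem C and Proposition D will use the full equality $\mathrm{ch}(\eta)=P$.

## 9. Degrees of fibers and the converse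

*Proof of Theorem B.* One direction is the Corollary. For the other, we recover $z$ from $f^*z$ up to a positive factor, by cutting with $d$ hyperplanes and pushing down.

**Step 1: fibers.** The map $f$ is open because it is flat, and closed because it is proper. Hence it is surjective, and every fiber over a closed point is nonempty of pure dimension $d$.

**Step 2: realize $h^d$ by acyclic line bundles.** Let $L$ be very ample on $Y$, $h=c_1(L)$, $D=\dim Y\ge d$. Choose $D+1$ distinct integers $j\gg0$ with all $L^j$ $f$-acyclic, and, by Vandermonde, reals $b_j$ with $\sum_jb_jj^i=d!\,\delta_{id}$ for $0\le i\le D$. Put $\eta=\sum_jb_j[L^j]$. Then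
$$\mathrm{ch}(\eta)=\sum_i\Big(\sum_jb_jj^i\Big)\frac{h^i}{i!}=h^d\quad\text{on }CH_*(Y).$$
By Lemma 2(b) we may take $\eta'=\sum_jb_j[f_*L^j]$. The argument of Section 8 with $P=h^d$, $p=d$ and these $\eta,\eta'$ gives
$$f_*(h^d\cap f^*z)=m\,z,\qquad m=\operatorname{rk}\eta'.\tag{5}$$

**Step 3: $m>0$.** Let $x\in X$ be a closed point. Lemma 2(b) with $F=k(x)$ says that the fiber of $f_*L^j$ at $x$ is $H^0(Y_x,L^j|_{Y_x})$ and that the higher cohomology of $L^j|_{Y_x}$ vanishes. So $\operatorname{rk}f_*L^j=\chi(Y_x,L^j|_{Y_x})=\sum_{i\le d}a_ij^i$, a Hilbert polynomial of degree $d=\dim Y_x$ with $a_d>0$. Therefore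
$$m=\sum_jb_j\sum_{i\le d}a_ij^i=d!\,a_d=\deg_L(Y_x)>0.$$

**Step 4: conclude.** Let $f^*Z\equiv0$ with $Z\in CH_k(X)$, and let $R$ be a Chern polynomial of weight $k$ on $X$. By (5) and the projection formula,
$$m\deg(R\cap Z)=\deg\big(R\cap f_*(h^d\cap f^*Z)\big)=\deg\big(f^*R\cdot h^d\cap f^*Z\big)=0,$$
since $f^*R\cdot h^d$ is a Chern polynomial of weight $k+d$ on $Y$. As $m>0$, $Z\equiv0$. $\square$

## 10. Morphisms of finite Tor-dimension

**Definition (finite Tor-dimension).** A morphism $f\colon Y\to X$ has *finite Tor-dimension* if there is $t$ with $L_if^*F=0$ for all $i>t$ and all coherent $F$ on $X$. Then $Lf^*[F]=\sum(-1)^i[L_if^*F]$ is well defined on $K_0(X)$.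

*Examples.* A flat morphism has $t=0$. The inclusion of a smooth point $x$ in a curve $C$ has $t=1$, by the resolution $0\to\mathcal O_C(-x)\to\mathcal O_C\to k(x)\to0$. The inclusion of a node does not have finite Tor-dimension: if the residue field has finite Tor-dimension, the local ring is regular. An l.c.i. morphism factors as a regular embedding $Y\to M$ followed by a smooth morphism $q\colon M\to X$. Then $L_if^*F=\mathrm{Tor}_i^{\mathcal O_M}(\mathcal O_Y,q^*F)$, and the local Koszul resolutions of $\mathcal O_Y$ show that this vanishes for $i$ larger than the codimension of $Y$ in $M$. So an l.c.i. morphism has finite Tor-dimension.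

*Proof of Theorem C.* Let $t$ be as in the definition. Lemma 1 and Lemma 2(a) did not use flatness of $f$. What has to be replaced is Lemma 2(c).

**Claim.** *For each $\eta\in K^0(Y)$ there is $\eta'\in K^0(X)$ with $f_*(\eta\otimes Lf^*\alpha)=\eta'\otimes\alpha$ for all $\alpha\in K_0(X)$.*

**Step 1: bound the Tor-dimension of $f_*E$.** By Lemma 2(a) and linearity take $\eta=[E]$ with $E$ $f$-acyclic. Put $G=f_*E=Rf_*E$, a coherent sheaf. The projection formula (Stacks Project, Tag 08EU) gives
$$Rf_*(E\otimes Lf^*F)\cong G\otimes^LF.\tag{6}$$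
The complex $E\otimes Lf^*F$ has no cohomology in degrees $<-t$, so neither does the left side. The cohomology of the right side in degree $-i$ is $\mathrm{Tor}_i(G,F)$. So $\mathrm{Tor}_i(G,F)=0$ for $i>t$ and all coherent $F$.

**Step 2: resolve $G$ by finitely many bundles.** Since $X$ is projective, $G$ has a left resolution by vector bundles. Let $P_0,\dots,P_{t-1}$ be its first $t$ terms and $P_t$ the $t$-th syzygy ($P_0=G$ if $t=0$), so that
$$0\to P_t\to P_{t-1}\to\dots\to P_0\to G\to0$$
is exact. Shifting dimensions, $\mathrm{Tor}_1(P_t,F)=\mathrm{Tor}_{t+1}(G,F)=0$ for all coherent $F$. With $F=k(x)$, this says that the stalk of the coherent sheaf $P_t$ at each closed point $x$ is free. So $P_t$ is locally free.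

**Step 3: compute in $K_0$.** Put $\eta'=\sum_{i=0}^t(-1)^i[P_i]$. The complex $P_\bullet\otimes F$ has homology $\mathrm{Tor}_i(G,F)$, so
$$\eta'\otimes[F]=\sum_i(-1)^i[P_i\otimes F]=\sum_i(-1)^i[\mathrm{Tor}_i(G,F)].$$
On the other side, the cohomology sheaf of $E\otimes Lf^*F$ in degree $-i$ is $E\otimes L_if^*F$. The spectral sequence from $R^jf_*(E\otimes L_if^*F)$ to the cohomology of $Rf_*(E\otimes Lf^*F)$ preserves alternating sums of classes, so by (6)
$$f_*(\eta\otimes Lf^*[F])=\sum_{i,j}(-1)^{i+j}[R^jf_*(E\otimes L_if^*F)]=\sum_i(-1)^i[\mathrm{Tor}_i(G,F)]=\eta'\otimes[F].$$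
This proves the claim.

**Step 4: push forward and compare components.** Let $P$ have weight $p$ on $Y$, take $\eta$ with $\mathrm{ch}(\eta)=P$ (Lemma 1) and $\eta'$ as in the claim. Let $z=\tau_X(\alpha)\in CH_k(X)$, so $\varphi_f(z)=\tau_Y(Lf^*\alpha)$. As in (4),
$$f_*(P\cap\varphi_f(z))=f_*\tau_Y(\eta\otimes Lf^*\alpha)=\tau_X(\eta'\otimes\alpha)=\mathrm{ch}(\eta')\cap z.$$
The component in dimension $k+e-p$ reads
$$f_*\big(P\cap\varphi_f^{(e)}(z)\big)=\mathrm{ch}_{p-e}(\eta')\cap z .$$
Take $p=k+e$ and degrees: if $z\equiv0$, then $\deg(P\cap\varphi_f^{(e)}(z))=\deg(\mathrm{ch}_k(\eta')\cap z)=0$. Since $P$ was arbitrary of weight $k+e$, $\varphi_f^{(e)}(z)\equiv0$.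

**Step 5: l.c.i. morphisms.** If $f$ is l.c.i. of codimension $-d$, it has finite Tor-dimension, and (R4) gives $\varphi_f(z)=\mathrm{td}(T_f)\cap f^!z$ with $f^!z\in CH_{k+d}(Y)$. The weight-zero term of $\mathrm{td}(T_f)$ is $1$ and the other terms lower dimension, so $\varphi_f^{(d)}=f^!$. $\square$

## 11. Numerical groups and the Euler pairing

*Proof of Proposition D.* By (R1) for $X\to\mathrm{pt}$ and (R2), for $\eta\in K^0(X)$,
$$\chi(X,\eta\otimes\alpha)=\deg\big(\mathrm{ch}(\eta)\cap\tau_X(\alpha)\big)=\sum_k\deg\big(\mathrm{ch}_k(\eta)\cap\tau_X(\alpha)_k\big).\tag{7}$$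
If all $\tau_X(\alpha)_k\equiv0$, every term vanishes, because $\mathrm{ch}_k(\eta)$ is a Chern polynomial of weight $k$.

Conversely, suppose $\chi(X,E\otimes\alpha)=0$ for all bundles $E$. By linearity (7) vanishes for all $\eta\in K^0(X)$. Let $P$ be a Chern polynomial of weight $k$ on $X$ and choose $\eta$ with $\mathrm{ch}(\eta)=P$ (Lemma 1 on $X$). Only one term of (7) survives, and it says $\deg(P\cap\tau_X(\alpha)_k)=0$. So $\tau_X(\alpha)_k\equiv0$ for every $k$.

Thus the isomorphism $\tau_X\colon K_0(X)\to\bigoplus_kCH_k(X)$ carries the radical $\{\alpha:\chi(X,E\otimes\alpha)=0\text{ for all }E\}$ onto $\bigoplus_k\{z\in CH_k(X):z\equiv0\}$. Passing to quotients gives the isomorphism from $K_0(X)$ modulo the radical of $\chi$ onto $\bigoplus_kN_k(X)$. $\square$
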